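\title{Norm preserving extensions of holomorphic functions: scalars versus matrices}

\begin{abstract}
Let $V$ be an analytic subvariety of a pseudoconvex domain $G\subset\mathbb{C}^n$, and suppose that every bounded holomorphic function on $V$ extends to $G$ with the same supremum norm. We show that bounded operator-valued holomorphic functions on $V$ need not extend in this way. The failure occurs for $2\times2$ matrices, with $G$ a bounded balanced pseudoconvex domain in $\mathbb{C}^3$ and $V$ a linear slice of $G$ that is linearly equivalent to the unit ball of $\mathbb{C}^2$. The worst loss of norm for $\mathbb{C}^k$-valued functions has exact order $\sqrt{k}$, and the passage from scalars to operators is valid for all pairs in $\mathbb{C}^N$ exactly when $N=1$.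
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{Cartan pair} is a pair $(G,V)$, where $G\subset\mathbb{C}^n$ is a pseudoconvex domain (equivalently, a domain of holomorphy) and $V$ is a nonempty analytic subvariety of $G$: a closed subset of $G$ that near each point of $G$ is the common zero set of finitely many holomorphic functions. A function on $V$, with values in $\mathbb{C}$ or in a Banach space, is \emph{holomorphic} if near each point of $V$ it agrees with the restriction of a holomorphic function defined on an open subset of $\mathbb{C}^n$. By Cartan's Theorem B every holomorphic function $V\to\mathbb{C}$ extends holomorphically to $G$, with no control on the size of the extension. The following definitions ask for the best control imaginable.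

\begin{definition}
A Cartan pair $(G,V)$ is a \emph{norm preserving pair}, or \emph{np pair}, if every bounded holomorphic $f\colon V\to\mathbb{C}$ has a holomorphic extension $F\colon G\to\mathbb{C}$ with $\sup_G|F|=\sup_V|f|$. It is a \emph{complete np pair} if for every separable Hilbert space $\mathcal{H}$, every bounded holomorphic $f\colon V\to B(\mathcal{H})$ has a holomorphic extension $F\colon G\to B(\mathcal{H})$ with $\|F\|_G=\|f\|_V$. Here $B(\mathcal{H})$ is the space of bounded operators on $\mathcal{H}$, and $\|\cdot\|_G$, $\|\cdot\|_V$ are suprema of the operator norm.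
\end{definition}

Taking $\mathcal{H}=\mathbb{C}$ shows that a complete np pair is an np pair. The question, posed in \cite{AKM}, is the converse: \emph{is every np pair a complete np pair?}

The simplest examples suggest that it might be. If $V$ is a holomorphic retract of $G$, that is, if there is a holomorphic $r\colon G\to V$ that fixes each point of $V$, then $f\circ r$ extends $f$ with the same norm, wherever $f$ takes its values. Retracts are not the only np pairs, but the next example also extends functions by a formula that is blind to the target.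

\begin{example}\label{ex:cross}
Let $G=\{(z,w):|z|+|w|<1\}$ and let $V=\{zw=0\}\cap G$, the union of two unit discs that cross at the origin. If $f$ is holomorphic on $V$ with $|f|<1$ and $f(0)=0$, then $F(z,w)=f(z,0)+f(0,w)$ extends $f$, and $|F(z,w)|\le|z|+|w|<1$ by the Schwarz lemma. Composing with an automorphism of the disc removes the assumption $f(0)=0$, and a function whose modulus attains its maximum is constant on both discs; so $(G,V)$ is an np pair. It is not a retract: the derivative at $0$ of a retraction would fix both axes, hence be the identity, and the image $V$ would contain a neighborhood of $0$. The same formula extends operator-valued functions that vanish at $0$ without increasing the norm.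
\end{example}

Linear algebra points the other way. Let $G$ be the unit ball of a norm on $\mathbb{C}^n$ and $V=G\cap Y$ for a subspace $Y$. The Hahn--Banach theorem extends every linear functional from $Y$ to $\mathbb{C}^n$ with the same norm. But if the norm on $Y$ is Euclidean, a norm preserving linear extension of the vector-valued map $\mathrm{id}_Y\colon Y\to Y$ is a projection of norm one onto $Y$, and nothing forces such a projection to exist. If the np property could be tested on linear functions alone, the answer would be no. Our first theorem makes this heuristic rigorous.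

Throughout, $|\cdot|$ is the Euclidean norm on $\mathbb{C}^n$, the inner product $\langle\cdot,\cdot\rangle$ is linear in the first variable, $\|u\|_1=\sum_j|u_j|$, $\mathbb{D}$ is the unit disc, and $\mathbb{B}_k$ is the unit ball of $\mathbb{C}^k$. A set $G$ is \emph{balanced} if $tG\subset G$ for $|t|\le1$. For vectors $v,x$ in a Hilbert space, $\langle\cdot,v\rangle x$ is the rank one operator $\xi\mapsto\langle\xi,v\rangle x$.

\begin{theorem}\label{thm:main}
Let $Y\subset\mathbb{C}^n$ be a subspace of dimension $k\ge1$, and let $C>1$ satisfy
\begin{equation}\label{eq:hyp}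
\|y\|_1\ge C|y|\qquad(y\in Y).
\end{equation}
Put $V=\{y\in Y:C|y|<1\}$. There is a bounded balanced pseudoconvex domain $G\subset\mathbb{C}^n$ with $G\cap Y=V$ such that $(G,V)$ is an np pair, but for $f\colon V\to B(Y)$, $f(y)=\langle\cdot,v\rangle\,Cy$, where $v\in Y$ and $|v|=1$, we have $\|f\|_V=1$ and every holomorphic extension $F\colon G\to B(Y)$ of $f$ satisfies $\|F\|_G\ge C\sqrt{k/n}$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For $n=3$, $Y=\{u_1+u_2+u_3=0\}$, $k=2$ and $C=\sqrt2$, condition \eqref{eq:hyp} holds and $C\sqrt{k/n}=2/\sqrt3>1$. The resulting pair $(G,V)$ is an np pair that is not a complete np pair. Here $V$ is linearly equivalent to $\mathbb{B}_2$, and the function that does not extend isometrically takes values in the $2\times2$ matrices.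
\end{corollary}

\begin{proof}
If $y_1+y_2+y_3=0$, then $|y_j|\le\sum_{i\ne j}|y_i|=\|y\|_1-|y_j|$, so $|y_j|\le\frac12\|y\|_1$ for each $j$. Hence $|y|^2\le\max_j|y_j|\cdot\|y\|_1\le\frac12\|y\|_1^2$, which is \eqref{eq:hyp}. Apply Theorem~\ref{thm:main} and choose an orthonormal basis of $Y$.
\end{proof}

The second theorem measures how much norm can be lost, determines the dimensions in which the loss occurs, and identifies the complete np pairs among those in which $V$ is a ball.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Let $K_k$ be the infimum of the constants $K$ such that for every np pair $(G,V)$, every holomorphic $f\colon V\to\mathbb{C}^k$ with $|f|\le1$ has a holomorphic extension $F\colon G\to\mathbb{C}^k$ with $|F|\le K$. Then $\sqrt{k/2}\le K_k\le\sqrt{k}$ for $k\ge2$, and $K_2\ge2/\sqrt3$.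
\item[(2)] The statement ``every np pair in $\mathbb{C}^N$ is a complete np pair'' is true for $N=1$ and false for every $N\ge2$. For every $N\ge2$ it already fails with $\mathcal{H}=\mathbb{C}^2$.
\item[(3)] If $(G,V)$ is a Cartan pair and $V$ is biholomorphic to $\mathbb{B}_k$, then $(G,V)$ is a complete np pair if and only if $V$ is a holomorphic retract of $G$.
\end{enumerate}
\end{theorem}

The counterexamples in Theorem~\ref{thm:main} and in the case $N=2$ of Theorem~\ref{thm:more}(2) follow one plan. First, attach a few discs to $V$ so that scalar functions pass to the enlarged set without gaining norm while some vector-valued function does not; in the smallest cases this is a statement about three points and the smallest ball that contains them. Second, fit a pseudoconvex domain around the enlarged set so tightly that the scalar extensions stay bounded by $1$. The tool for the second step is Lemma~\ref{lem:cut}. Sections~\ref{sec:linear} and~\ref{sec:domain} carry out the plan for Theorem~\ref{thm:main}, Section~\ref{sec:growth} proves parts (1) and (3) of Theorem~\ref{thm:more}, and Section~\ref{sec:dim}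 proves part (2).

\section{Two reductions}\label{sec:tools}

All our operator-valued counterexamples have rank one and come from vector-valued maps.

\begin{lemma}\label{lem:column}
Let $(G,V)$ be a Cartan pair, $\mathcal{H}$ a finite-dimensional Hilbert space, $v\in\mathcal{H}$ a unit vector, $g\colon V\to\mathcal{H}$ holomorphic, and $f=\langle\cdot,v\rangle g\colon V\to B(\mathcal{H})$.
\begin{enumerate}
\item[(a)] $\|f\|_V=\sup_V|g|$, and if $F\colon G\to B(\mathcal{H})$ is a holomorphic extension of $f$, then $\tilde g=F(\cdot)v$ is a holomorphic extension of $g$ with $\sup_G|\tilde g|\le\|F\|_G$.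
\item[(b)] If moreover $|g|<1$ on $V$ and $\|F\|_G\le1$, then $|\tilde g|<1$ on $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $\langle\cdot,v\rangle x$ has norm $|x|$ and maps $v$ to $x$. For (b), if $|\tilde g(u_0)|=1$, then the scalar function $\langle\tilde g,\tilde g(u_0)\rangle$ is bounded by $1$ and equals $1$ at $u_0$, so it is identically $1$ on the connected set $G$. Then $|\tilde g|\ge1$ everywhere, which is false on $V$.
\end{proof}

We also use the Schwarz lemma for $\mathcal{H}$-valued maps: if $g\colon\mathbb{D}\to\mathcal{H}$ is holomorphic, $|g|\le\lambda$ and $g(0)=0$, then $|g'(0)|\le\lambda$. This is the scalar lemma applied to $\langle g,x\rangle$ for unit vectors $x$.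

The second reduction produces np pairs. Recall that a continuous function $\phi\colon\Omega\to\mathbb{R}$ on an open set $\Omega\subset\mathbb{C}^n$ is \emph{plurisubharmonic} if $\phi(a)\le\frac1{2\pi}\int_0^{2\pi}\phi(a+e^{i\theta}b)\,d\theta$ whenever $\{a+tb:|t|\le1\}\subset\Omega$. Examples are convex functions and $|F|$ for $F$ holomorphic; the maximum of two plurisubharmonic functions, and an increasing convex function of one, are plurisubharmonic. The set $\Omega$ is \emph{pseudoconvex} if it carries a continuous plurisubharmonic \emph{exhaustion}, that is, a function $\psi$ for which all sets $\{\psi\le c\}$ are compact. We write $\mathcal{O}(\Omega)$ for the Fr\'echet space of holomorphic functions on $\Omega$ with uniform convergence on compact sets.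

The idea is to choose an extension for each function in the unit ball and to keep only the points at which all chosen extensions have modulus less than $1$. For this set to be open, the extensions must be chosen with locally uniform bounds.

\begin{lemma}\label{lem:cut}
Let $\Omega\subset\mathbb{C}^n$ be open and pseudoconvex, let $\mathcal{F}\subset\mathcal{O}(\Omega)$ be a nonempty family that is uniformly bounded on each compact subset of $\Omega$, and let $\Phi=\sup_{F\in\mathcal{F}}|F|$. Then $\{\Phi<1\}$ is open, and each of its components $G$ is a pseudoconvex domain. Suppose that $W$ is an analytic subvariety of such a component $G$, that $p\in W$, and that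
\begin{enumerate}
\item[(i)] every nonconstant holomorphic $f\colon W\to\overline{\mathbb{D}}$ maps $W$ into $\mathbb{D}$;
\item[(ii)] every holomorphic $f\colon W\to\mathbb{D}$ with $f(p)=0$ is the restriction of some $F\in\mathcal{F}$.
\end{enumerate}
Then $(G,W)$ is an np pair.
\end{lemma}

\begin{proof}
By the Cauchy estimates the members of $\mathcal{F}$ have a common Lipschitz constant near each point, so $\Phi$ is continuous. For $F\in\mathcal{F}$, the number $|F(a)|$ is at most the mean of $|F|$, hence of $\Phi$, over a circle $a+e^{i\theta}b$; taking the supremum over $F$ shows that $\Phi$ is plurisubharmonic. If $\psi$ is an exhaustion as above for $\Omega$, then $\max\{\psi,1/(1-\Phi)\}$ is continuous and plurisubharmonic on $\{\Phi<1\}$, and for $c\ge1$ its sublevel set $\{\psi\le c\}\cap\{\Phi\le1-1/c\}$ is compact. A component $G$ is closed in $\{\Phi<1\}$, so the restriction to $G$ is again an exhaustion.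

Let $f$ be bounded and holomorphic on $W$. Constants extend, so we may assume that $f$ is nonconstant and $\sup_W|f|=1$. By (i), $f(W)\subset\mathbb{D}$. Let $\tau$ be an automorphism of $\mathbb{D}$ with $\tau(f(p))=0$. By (ii), $\tau\circ f=F_0|_W$ with $F_0\in\mathcal{F}$, and $|F_0|\le\Phi<1$ on $G$. So $F=\tau^{-1}\circ F_0$ is defined on $G$, extends $f$, and has $\sup_G|F|=1$.
\end{proof}

Producing some np pair with a given $V$ is not the difficulty: in Theorem~\ref{thm:main}, with $P$ the orthogonal projection onto $Y$, the domain $P^{-1}(V)$ works, but it retracts onto $V$. The difficulty is to choose $\mathcal{F}$ so that $\{\Phi<1\}$ remains large enough to obstruct vector-valued extension.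

\section{The linear obstruction}\label{sec:linear}

Let $Y$, $C$, $V$ be as in Theorem~\ref{thm:main}, let $e_1,\dots,e_n$ be the standard basis of $\mathbb{C}^n$, and let $P$ be the orthogonal projection onto $Y$. The discs to be attached to $V$ are $\mathbb{D}e_j=\{te_j:t\in\mathbb{D}\}$. A linear map $T$ from $\mathbb{C}^n$ to a Hilbert space is bounded by $1$ on $V\cup\mathbb{D}e_1\cup\dots\cup\mathbb{D}e_n$ exactly when $|Ty|\le C|y|$ on $Y$ and $|Te_j|\le1$ for all $j$. We ask which linear maps on $Y$ have such an extension.

Since $\|y\|_1\le\sqrt n\,|y|$, condition \eqref{eq:hyp} forces $C\le\sqrt n$, so for $k=1$ the bound $C\sqrt{k/n}$ is at most $1$. Since $\|e_j\|_1=1<C|e_j|$, no $e_j$ lies in $Y$, so $k<n$. The smallest case in which Theorem~\ref{thm:main} can say anything is therefore $k=2$, $n=3$.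

\begin{example}\label{ex:triangle}
Take $Y$ and $C=\sqrt2$ as in Corollary~\ref{cor:answer}, so that $Pe_j=e_j-\frac13(1,1,1)$. Let $\ell$ be linear on $Y$ with $|\ell(y)|\le\sqrt2\,|y|$, and put $a_j=\ell(Pe_j)$; then $a_1+a_2+a_3=0$. A linear extension $T$ of $\ell$ is determined by $c=\frac13T(1,1,1)$, which is arbitrary, and $Te_j=a_j+c$. So the question is whether the three points $a_j$ lie in a closed ball of radius $1$.

\emph{Scalar values.} Here $\ell(y)=\sum_ja_jy_j$ on $Y$, and testing on $y=(\bar a_1,\bar a_2,\bar a_3)\in Y$ gives $\sum_j|a_j|^2\le2$. The sides $s_1\le s_2\le s_3$ of the triangle with vertices $a_j$ then satisfy $s_1^2+s_2^2+s_3^2=3\sum_j|a_j|^2\le6$. If the triangle is not acute, it lies in the disc that has the longest side as a diameter, and $s_1^2+s_2^2\ge\frac12(s_1+s_2)^2\ge\frac12s_3^2$ gives $\frac32s_3^2\le6$, so $s_3\le2$. If it is acute, then $s_3^2\le s_1^2+s_2^2$ gives $s_3\le\sqrt3$; the largest angle $\gamma$ lies in $[\pi/3,\pi/2]$, so the circumradius $s_3/(2\sin\gamma)$ is at most $s_3/\sqrt3\le1$. The answer is always yes.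

\emph{Vector values.} For $\ell=\sqrt2\,\mathrm{id}_Y$ the points $a_j=\sqrt2\,Pe_j$ form an equilateral triangle of side $2$ in $Y$, with $\sum_j|a_j|^2=4$. For any $c$ we have $\sum_j|a_j+c|^2=4+3|c|^2$, so $\max_j|Te_j|\ge2/\sqrt3$. The answer is no.

The two cases differ because $\sum_j|a_j|^2$ is the squared Hilbert--Schmidt norm of $\ell$, which equals the squared operator norm for a functional and is twice as large for a multiple of the identity on a plane.
\end{example}

In general, the scalar half of the example is the Hahn--Banach theorem and the vector half is a trace computation. Write $\alpha(u)=\sum_j\alpha_ju_j$ for $\alpha\in\mathbb{C}^n$ and let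
\[
A=\{\alpha\in\mathbb{C}^n:\ |\alpha_j|\le1\text{ for all }j,\quad|\alpha(y)|\le C|y|\text{ for all }y\in Y\}.
\]
This is the compact balanced set of functionals that are bounded by $1$ on $V$ and on the discs.

\begin{lemma}\label{lem:hb}
Every linear functional $\ell$ on $Y$ with $|\ell(y)|\le C|y|$ is the restriction of some $\alpha\in A$.
\end{lemma}

\begin{proof}
By \eqref{eq:hyp}, $|\ell(y)|\le\|y\|_1$ on $Y$. The Hahn--Banach theorem gives $\alpha$ with $\alpha|_Y=\ell$ and $|\alpha(u)|\le\|u\|_1$ on $\mathbb{C}^n$; in particular $|\alpha_j|\le1$.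
\end{proof}

The vector half holds for all holomorphic extensions, because the Schwarz lemma on each disc reduces the problem to the derivative at the origin.

\begin{proposition}\label{prop:trace}
Let $G\subset\mathbb{C}^n$ be an open set that contains $V$ and the discs $\mathbb{D}e_1,\dots,\mathbb{D}e_n$. If $g\colon G\to Y$ is holomorphic and $g(y)=Cy$ on $V$, then $\sup_G|g|\ge C\sqrt{k/n}$.
\end{proposition}

\begin{proof}
Let $\lambda=\sup_G|g|<\infty$ and let $T\colon\mathbb{C}^n\to Y$ be the derivative of $g$ at $0$. Then $T|_Y=C\,\mathrm{id}_Y$. The map $t\mapsto g(te_j)$ is holomorphic on $\mathbb{D}$, is bounded by $\lambda$ and vanishes at $0$, so $|Te_j|\le\lambda$. Regard $T$ as an operator on $\mathbb{C}^n=Y\oplus Y^\perp$. Its range lies in $Y$, so its trace is that of $T|_Y$, and $\langle Te_j,e_j\rangle=\langle Te_j,Pe_j\rangle$. Since $\sum_j|Pe_j|^2=\operatorname{tr}P=k$,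
\[
Ck=\operatorname{tr}T=\sum_{j=1}^n\langle Te_j,Pe_j\rangle\le\lambda\sum_{j=1}^n|Pe_j|\le\lambda\sqrt n\Big(\sum_{j=1}^n|Pe_j|^2\Big)^{1/2}=\lambda\sqrt{nk}.\qedhere
\]
\end{proof}

\section{The domain $G$ and the proof of Theorem~\ref{thm:main}}\label{sec:domain}

It remains to find a domain $G$ that contains the discs $\mathbb{D}e_j$ and makes $(G,V)$ an np pair. We extend a function on $V$ term by term in its homogeneous expansion.

\subsection{The norm dual to $A$}
The linear terms dictate the ambient domain. Let
\[
\nu(u)=\max_{\alpha\in A}|\alpha(u)|,\qquad\Omega=\{u\in\mathbb{C}^n:\nu(u)<1\}.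
\]

\begin{lemma}\label{lem:norm}
The function $\nu$ is a norm with $|u_j|\le\nu(u)$, $\nu(e_j)=1$, and $\nu(y)=C|y|$ for $y\in Y$. Thus $\Omega$ is a bounded, balanced, pseudoconvex domain that contains the discs $\mathbb{D}e_j$, and $\Omega\cap Y=V$.
\end{lemma}

\begin{proof}
As a maximum of seminorms, $\nu$ is a seminorm. The coordinate functionals lie in $A$, since $|y_j|\le|y|\le C|y|$; so $|u_j|\le\nu(u)$, and $\nu$ is a norm with bounded unit ball. Also $1\le\nu(e_j)=\max_A|\alpha_j|\le1$. On $Y$ we have $\nu(y)\le C|y|$ by the definition of $A$, and for $y\ne0$ Lemma~\ref{lem:hb} applied to $\ell=C\langle\cdot,y\rangle/|y|$ gives $\alpha\in A$ with $\alpha(y)=C|y|$. Finally $1/(1-\nu)$ is a convex exhaustion of $\Omega$.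
\end{proof}

\subsection{Terms of higher degree}
Linear functions extend from $V$ to $\Omega$ with no loss. For polynomials of degree $d\ge2$ we can afford a loss, since Lemma~\ref{lem:cut} will shrink the domain afterwards, but the loss must grow subexponentially in $d$ for the extended series to converge on all of $\Omega$. To obtain this we write a homogeneous polynomial as an average of powers of linear forms and extend each form by Lemma~\ref{lem:hb}. Put $\kappa_d=\binom{d+k-1}{k-1}$, so that $\sum_{d\ge0}\kappa_dr^d=(1-r)^{-k}$ for $0\le r<1$.

\begin{lemma}\label{lem:poly}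
Let $q$ be a $d$-homogeneous polynomial on $Y$ with $|q|\le1$ on $V$. There is a $d$-homogeneous polynomial $R$ on $\mathbb{C}^n$ with $R|_Y=q$ and $|R|\le\kappa_d\nu^d$.
\end{lemma}

\begin{proof}
Identify $Y$ with $\mathbb{C}^k$ by an orthonormal basis. Let $S$ be its unit sphere and $\mu$ the normalized surface measure. Distinct monomials are orthogonal in $L^2(\mu)$, because $\mu$ is invariant under rotation of each coordinate, and for a multi-index $\beta$ of degree $d$,
\[
\int_S|\eta^\beta|^2\,d\mu(\eta)=\frac{(k-1)!\,\beta!}{(k-1+d)!};
\]
indeed $\pi^{-k}\int_{\mathbb{C}^k}|z^\beta|^2e^{-|z|^2}\,dz$ equals $\beta!$ by Fubini's theorem and equals $\frac{(k-1+d)!}{(k-1)!}\int_S|\eta^\beta|^2\,d\mu$ in polar coordinates. Since $\langle y,\eta\rangle^d=\sum_\beta\frac{d!}{\beta!}y^\beta\bar\eta^\beta$, we get $\int_S\eta^\beta\langle y,\eta\rangle^d\,d\mu(\eta)=y^\beta/\kappa_d$, and by linearity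
\begin{equation}\label{eq:repro}
\frac{q}{\kappa_d}=\int_SC^{-d}q(\eta)\,\big(C\langle\cdot,\eta\rangle\big)^d\,d\mu(\eta).
\end{equation}
Here $|C^{-d}q(\eta)|=|q(\eta/C)|\le1$, since $\eta/C\in\overline V$.

The $d$-homogeneous polynomials $R$ on $\mathbb{C}^n$ with $|R|\le\nu^d$ form the closed unit ball of the norm $\sup_\Omega|R|$ on a finite-dimensional space. Their restrictions to $Y$ therefore form a compact, convex, balanced set $\mathcal{K}$. For $\eta\in S$, Lemma~\ref{lem:hb} gives $\alpha\in A$ that extends $C\langle\cdot,\eta\rangle$, and $|\alpha^d|\le\nu^d$; so $(C\langle\cdot,\eta\rangle)^d\in\mathcal{K}$, and the integrand in \eqref{eq:repro} is a continuous function with values in $\mathcal{K}$. A closed convex set is an intersection of closed real half-spaces, so it contains the average of such a function over a probability measure. Hence $q/\kappa_d\in\mathcal{K}$.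
\end{proof}

With these extensions Lemma~\ref{lem:cut} already gives an np pair, but one that we cannot use: on the disc $\mathbb{D}e_j$ we know only that $|R(te_j)|\le\kappa_d|t|^d$, and nothing keeps the disc inside $\{\Phi<1\}$. We therefore correct $R$ so that it vanishes on the coordinate axes, without changing it on $Y$ or spoiling the growth in $d$. This is possible because $e_j\notin Y$: fix linear functionals $\sigma_j$ on $\mathbb{C}^n$ with $\sigma_j|_Y=0$ and $\sigma_j(e_j)=1$, a constant $m$ with $|\sigma_j|\le m\nu$ for all $j$, and put $M=1+nm$.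

\begin{lemma}\label{lem:axes}
Let $d\ge2$ and let $q$ be as in Lemma~\ref{lem:poly}. There is a $d$-homogeneous polynomial $Q$ on $\mathbb{C}^n$ with $Q|_Y=q$, $Q(e_j)=0$ for all $j$, and $|Q|\le M\kappa_d\nu^d$.
\end{lemma}

\begin{proof}
With $R$ from Lemma~\ref{lem:poly}, let
\[
Q(u)=R(u)-\sum_{i=1}^nR(e_i)\,\sigma_i(u)\,u_i^{\,d-1}.
\]
The sum vanishes on $Y$. At $u=e_j$ the terms with $i\ne j$ vanish because $d-1\ge1$, and the term with $i=j$ is $R(e_j)$. By Lemma~\ref{lem:norm}, $|R(e_i)|\le\kappa_d$ and $|u_i|\le\nu(u)$, so each term of the sum is at most $m\kappa_d\nu(u)^d$.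
\end{proof}

For $d=1$ no such correction is available in general, and none is needed: the linear term is controlled on the axes by the condition $|\alpha_j|\le1$.

\subsection{The family and the domain}
Let $\mathcal{F}$ be the set of all functions
\begin{equation}\label{eq:family}
F=\alpha+\sum_{d\ge2}Q_d
\end{equation}
on $\Omega$, where $\alpha\in A$, each $Q_d$ is a $d$-homogeneous polynomial with $Q_d(e_j)=0$ for all $j$ and $|Q_d|\le M\kappa_d\nu^d$, and $|F|\le1$ on $V$. On $\{\nu\le r\}$ with $r<1$ the series is dominated by $M\sum_d\kappa_dr^d=M(1-r)^{-k}$. So $\mathcal{F}\subset\mathcal{O}(\Omega)$, and $\mathcal{F}$ is uniformly bounded on compact subsets of $\Omega$. Let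
\[
\Phi=\sup_{F\in\mathcal{F}}|F|,\qquad G=\{u\in\Omega:\Phi(u)<1\}.
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{$G$ is balanced.} Let $F\in\mathcal{F}$ and $|t|\le1$. The function $u\mapsto F(tu)$ has the form \eqref{eq:family} with data $t\alpha$ and $t^dQ_d$, which satisfy the same conditions, and it is bounded by $1$ on $V$ because $tV\subset V$. So it lies in $\mathcal{F}$, and $\Phi(tu)\le\Phi(u)$. Thus $G$ is balanced; it contains $0$, where $\Phi$ vanishes, and is therefore connected. By Lemma~\ref{lem:cut}, $G$ is a pseudoconvex domain, and it is bounded because $\Omega$ is.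

\emph{$G\cap Y=V$.} For $F\in\mathcal{F}$ and $0\ne y\in V$, the function $t\mapsto F(ty/(C|y|))$ maps $\mathbb{D}$ to $\overline{\mathbb{D}}$ and $0$ to $0$, so $|F(y)|\le C|y|$ by the Schwarz lemma. Hence $\Phi(y)\le C|y|<1$ and $V\subset G$. Conversely $G\cap Y\subset\Omega\cap Y=V$. In particular $V$ is an analytic subvariety of $G$.

\emph{$G$ contains the discs.} For $F\in\mathcal{F}$ and $t\in\mathbb{D}$ we have $Q_d(te_j)=t^dQ_d(e_j)=0$, so $F(te_j)=\alpha_jt$ and $\Phi(te_j)\le|t|<1$.

\emph{$(G,V)$ is an np pair.} We verify the hypotheses of Lemma~\ref{lem:cut} with $W=V$ and $p=0$. Since $V$ is a ball in $Y$, condition (i) is the maximum principle. For (ii), let $f\colon V\to\mathbb{D}$ be holomorphic with $f(0)=0$ and let $f=\sum_{d\ge1}f_d$ be its expansion in homogeneous polynomials, which converges on the ball $V$. From $f_d(y)=\frac1{2\pi}\int_0^{2\pi}f(e^{i\theta}y)e^{-id\theta}\,d\theta$ we get $|f_d|\le1$ on $V$; for $d=1$ this says $|f_1(y)|\le C|y|$. Extend $f_1$ to $\alpha\in A$ by Lemma~\ref{lem:hb} and $f_d$ to $Q_d$ by Lemma~\ref{lem:axes}. The function \eqref{eq:family} restricts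 to $f$ on $V$, so it lies in $\mathcal{F}$.

\emph{The lower bound.} By Lemma~\ref{lem:column}(a) with $g(y)=Cy$, we have $\|f\|_V=\sup_VC|y|=1$, and an extension $F\colon G\to B(Y)$ gives an extension $\tilde g\colon G\to Y$ of $g$ with $\sup_G|\tilde g|\le\|F\|_G$. Proposition~\ref{prop:trace} applies.
\end{proof}

The inequality \eqref{eq:hyp} enters through Lemma~\ref{lem:hb} and, together with $C>1$, through $e_j\notin Y$. It cannot be weakened: if every $\ell$ as in Lemma~\ref{lem:hb} extends to some $\alpha\in A$, then the choice $\ell=C\langle\cdot,y\rangle/|y|$ gives $C|y|=|\alpha(y)|\le\|y\|_1$.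

\section{The order $\sqrt{k}$, and balls}\label{sec:growth}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
If $|f|\le1$, each component of $f$ is bounded by $1$ and extends with the same bound; the resulting map has $|F|\le\sqrt k$.

For the lower bounds, Theorem~\ref{thm:main} provides an np pair whose domain contains the discs $\mathbb{D}e_j$, so Proposition~\ref{prop:trace}, with $Y$ identified isometrically with $\mathbb{C}^k$, gives $K_k\ge C\sqrt{k/n}$ whenever \eqref{eq:hyp} holds with $C>1$. Corollary~\ref{cor:answer} gives $K_2\ge2/\sqrt3$. To reach the order $\sqrt k$ we need a $k$-dimensional subspace for which $C$ is comparable to its largest conceivable value $\sqrt n$; that is, all vectors of $Y$ must be spread out over the coordinates. An upper bound for $\sum_j|y_j|^4$ expresses this, and it can be computed exactly for a lacunary set of characters.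

Let $k\ge2$, $n=2^k+1$, $\Lambda=\{1,2,4,\dots,2^{k-1}\}$, and let $\chi_a\in\mathbb{C}^n$ have coordinates $\chi_a(j)=e^{2\pi iaj/n}$, $1\le j\le n$. Then $|\chi_a|^2=n$, and $\chi_a\perp\chi_b$ unless $a\equiv b\pmod n$. Let $Y$ be the span of $\{\chi_a:a\in\Lambda\}$, of dimension $k$. For $y=\sum_ac_a\chi_a$ we have $|y|^2=n\sum_a|c_a|^2$, and the vector with coordinates $y_j^2$ is
\[
\sum_ac_a^2\chi_{2a}+2\sum_{a<b}c_ac_b\chi_{a+b}.
\]
The sums $a+b$ with $a\le b$ in $\Lambda$ are distinct, as their binary expansions show, and lie in $[2,2^k]$, so they are distinct modulo $n$. By orthogonality,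
\[
\sum_j|y_j|^4=n\Big(\sum_a|c_a|^4+4\sum_{a<b}|c_ac_b|^2\Big)\le2n\Big(\sum_a|c_a|^2\Big)^2=\frac2n|y|^4.
\]
H\"older's inequality with exponents $3/2$ and $3$ gives
\[
|y|^2=\sum_j|y_j|^{2/3}|y_j|^{4/3}\le\|y\|_1^{2/3}\Big(\sum_j|y_j|^4\Big)^{1/3}.
\]
Cubing, $|y|^6\le\|y\|_1^2\cdot\frac2n|y|^4$, so \eqref{eq:hyp} holds with $C=\sqrt{n/2}>1$, and $C\sqrt{k/n}=\sqrt{k/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
If $r\colon G\to V$ is a holomorphic retraction, then $f\circ r$ extends $f$ with the same norm. Conversely, let $\varphi\colon V\to\mathbb{B}_k$ be biholomorphic and let $(G,V)$ be a complete np pair. Extend $\langle\cdot,v\rangle\varphi\colon V\to B(\mathbb{C}^k)$ to $F$ with $\|F\|_G\le1$. By Lemma~\ref{lem:column}, $\tilde g=F(\cdot)v$ extends $\varphi$ and maps $G$ into $\mathbb{B}_k$. Then $\varphi^{-1}\circ\tilde g$ is a holomorphic retraction of $G$ onto $V$.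
\end{proof}

The converse direction uses only $\mathcal{H}=\mathbb{C}^k$. For $k=1$ this is the np property itself, so an np pair in which $V$ is biholomorphic to a disc is a retract, hence complete.

\section{The role of the dimension}\label{sec:dim}

\subsection{The cases $N=1$ and $N\ge3$}
Let $(G,V)$ be an np pair in $\mathbb{C}$. Then $V=G$, in which case there is nothing to extend, or $V$ is discrete. If $V$ is discrete and has at least two points, fix $p\in V$ and let $f(p)=1$ and $f=0$ on $V\setminus\{p\}$; this $f$ is holomorphic on $V$. An extension $F$ with $|F|\le1$ attains its maximum modulus at $p$ and is constant, which is absurd. So $V$ is a single point, and constants extend. This proves the statement for $N=1$.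

A counterexample in $\mathbb{C}^l$ gives one in $\mathbb{C}^N$ for $N>l$. Indeed, let $(G,V)$ be an np pair in $\mathbb{C}^l$ for which some $f\colon V\to B(\mathbb{C}^2)$ has no isometric extension. The product $G\times\mathbb{D}^{N-l}$ is pseudoconvex (take the maximum of exhaustions of the factors). The pair $(G\times\mathbb{D}^{N-l},V\times\{0\})$ is np, since one can extend to $G$ and compose with the projection onto $G$. An isometric extension of $(z,0)\mapsto f(z)$ would restrict to an isometric extension of $f$ on $G\times\{0\}$. Thus Corollary~\ref{cor:answer} settles all $N\ge3$, and the case $N=2$ remains.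

\subsection{Plan for $N=2$}
Theorem~\ref{thm:main} is empty in $\mathbb{C}^2$, and $V$ cannot be a single disc. We take for $V$ a union of discs that cross at nodes, as in Example~\ref{ex:cross}, and replace the Euclidean triangle of Example~\ref{ex:triangle} by a hyperbolic one. A disc with two marked points acts as a rod: two values can be prescribed at the marked points for a map into $\mathbb{D}$ or $\mathbb{B}_2$ exactly when they are no farther apart than the marked points. So $V$ will consist of three hubs joined by rods of length $\delta$, and a larger curve $W$ will have a fourth hub joined to the first three by rods of length $r$. Extending a map from $V$ to $W$ means finding a point within $r$ of three given points whose mutual distances are at most about $\delta$. There is a range of $r$ for which this is always possible in $\mathbb{D}$ and not always possible in $\mathbb{B}_2$.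

\subsection{Triangles in the disc and in the ball}
For $k=1,2$ the pseudohyperbolic distance $\rho\in[0,1)$ on $\mathbb{B}_k$ (with $\mathbb{B}_1=\mathbb{D}$) is given by
\[
1-\rho(z,w)^2=\frac{(1-|z|^2)(1-|w|^2)}{|1-\langle z,w\rangle|^2}.
\]
On a round disc $E\subset\mathbb{C}$ with center $m$ and radius $t$ it is transported by the affine map onto $\mathbb{D}$:
\begin{equation}\label{eq:rhoE}
\rho_E(z,w)=\frac{t\,|z-w|}{|t^2-(z-m)\overline{(w-m)}|}.
\end{equation}
We use the following standard facts (see \cite{Rudin}).
\begin{enumerate}
\item[(H1)] $\operatorname{artanh}\rho$ is a metric on $\mathbb{B}_k$.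
\item[(H2)] $\rho$ is invariant under the automorphism group of $\mathbb{B}_k$, which acts transitively, and $\rho(0,z)=|z|$.
\item[(H3)] If $g\colon E\to\mathbb{B}_k$ is holomorphic, then $\rho(g(z),g(w))\le\rho_E(z,w)$.
\item[(H4)] If $z\ne w$ in $E$ and $\rho(\xi,\xi')\le\rho_E(z,w)$, there is a holomorphic $g\colon E\to\mathbb{B}_k$ with $g(z)=\xi$ and $g(w)=\xi'$.
\end{enumerate}
For (H4), use (H2) to assume $E=\mathbb{D}$, $z=0$, $\xi=0$; then $|\xi'|\le|w|$, and $g(\lambda)=\lambda\xi'/w$ works.

There are two natural equilateral triangles centered at $0$. In $\mathbb{D}$, take the points $s\omega^a$ with $\omega=e^{2\pi i/3}$; since $|1-s^2\omega|^2=1+s^2+s^4$, the side $h(s)$ satisfies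
\[
h(s)^2=1-\frac{(1-s^2)^2}{1+s^2+s^4}=\frac{3}{s^{-2}+1+s^2}.
\]
In $\mathbb{B}_2$, take the real points $\xi_a=x\big(\cos\frac{2\pi a}3,\sin\frac{2\pi a}3\big)$, $a=1,2,3$; since $\langle\xi_a,\xi_b\rangle=-x^2/2$ for $a\ne b$, the side $H(x)$ satisfies
\[
H(x)^2=1-\frac{(1-x^2)^2}{(1+x^2/2)^2}.
\]
The functions $s^{-2}+1+s^2$ and $(1-x^2)/(1+x^2/2)$ decrease on $(0,1)$, from $\infty$ to $3$ and from $1$ to $0$, so $h$ and $H$ are increasing homeomorphisms of $(0,1)$. Since $(1+x^2/2)^2=1+x^2+x^4/4<1+x^2+x^4$, we have $H<h$, and hence
\begin{equation}\label{eq:gap}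
h^{-1}(\delta)<H^{-1}(\delta)\qquad(0<\delta<1).
\end{equation}
For a given side, the real triangle in the ball has the larger circumradius. The next two lemmas say that the equilateral triangle is the worst case in the disc, and that in the ball no center does better than the origin.

\begin{lemma}\label{lem:jung}
If $\zeta_1,\zeta_2,\zeta_3\in\mathbb{D}$ and $\rho(\zeta_i,\zeta_j)\le\delta<1$ for all $i,j$, with $\delta>0$, there is $c\in\mathbb{D}$ with $\rho(c,\zeta_i)\le h^{-1}(\delta)$ for all $i$.
\end{lemma}

\begin{proof}
The continuous function $c\mapsto\max_i\rho(c,\zeta_i)$ is less than $1$ on $\mathbb{D}$ and tends to $1$ at the boundary, so it has a minimum $s$. By (H2) we may assume that the minimum is attained at $0$, so $s=\max_i|\zeta_i|$. Assume $s>0$ and let $I=\{i:|\zeta_i|=s\}$.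

We claim that $0$ lies in the convex hull of $\{\zeta_i:i\in I\}$. Otherwise there is $\eta$ with $|\eta|=1$ and $\operatorname{Re}\eta\bar\zeta_i>0$ for $i\in I$. For $i\in I$ and $t>0$,
\[
1-\rho(t\eta,\zeta_i)^2=(1-s^2)\,\frac{1-t^2}{1-2t\operatorname{Re}\eta\bar\zeta_i+t^2s^2},
\]
and the fraction exceeds $1$ when $t(1+s^2)<2\operatorname{Re}\eta\bar\zeta_i$. So for small $t$ we have $\rho(t\eta,\zeta_i)<s$ for $i\in I$, and by continuity also for $i\notin I$. This contradicts minimality.

Thus $0=\sum_{i=1}^3\lambda_i\zeta_i$ with $\lambda_i\ge0$, $\sum_i\lambda_i=1$, and $\lambda_i=0$ for $i\notin I$. At least two $\lambda_i$ are positive, because $s>0$. If $\operatorname{Re}\zeta_i\bar\zeta_j>-s^2/2$ for all $i\ne j$ in $I$, then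
\[
0=\Big|\sum_i\lambda_i\zeta_i\Big|^2>s^2\Big(\sum_i\lambda_i^2-\sum_{i<j}\lambda_i\lambda_j\Big)=\frac{s^2}2\sum_{i<j}(\lambda_i-\lambda_j)^2\ge0,
\]
where the last identity uses that there are three indices. This is a contradiction, so some pair $i\ne j$ in $I$ has $|1-\zeta_i\bar\zeta_j|^2=1-2\operatorname{Re}\zeta_i\bar\zeta_j+s^4\ge1+s^2+s^4$. For this pair $\delta\ge\rho(\zeta_i,\zeta_j)\ge h(s)$.
\end{proof}

\begin{lemma}\label{lem:ball}
For every $c\in\mathbb{B}_2$ we have $\max_a\rho(c,\xi_a)\ge x$.
\end{lemma}

\begin{proof}
Since $\xi_1+\xi_2+\xi_3=0$, we have $\sum_a(1-\langle\xi_a,c\rangle)=3$, so $|1-\langle\xi_a,c\rangle|\ge1$ for some $a$. For this $a$, $1-\rho(c,\xi_a)^2\le(1-x^2)(1-|c|^2)\le1-x^2$.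
\end{proof}

\subsection{The curves $V$ and $W$}
The hubs cannot be points. If three smooth curves pass through one point of $\mathbb{C}^2$ with distinct tangents, the derivatives of a holomorphic function along the three tangents satisfy a linear relation, so the rods would not be independent. We use instead large vertical discs as hubs and attach the horizontal rods at different heights. All singularities are then nodes, and the heights are close to one another in the pseudohyperbolic distance of a large disc.

Let $p_a=\omega^a$ for $a=1,2,3$ and $p_4=0$. Double indices $ab$ denote unordered pairs of distinct elements of $\{1,2,3,4\}$. The rod $ab$ must meet the hubs $a$ and $b$ only, so it must lie over a disc that contains $p_a,p_b$ and not the other two points.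

\begin{lemma}\label{lem:discs}
There is $s_0<1$ such that for every pair $ab$ and every $s\in(s_0,1)$ there is an open round disc $D$ that contains $p_a$ and $p_b$, whose closure omits the other two points, and for which $\rho_D(p_a,p_b)=s$.
\end{lemma}

\begin{proof}
There is a circle through $p_a,p_b$ whose closed disc omits the other two points. For the pair $a4$ take center $p_a/2$ and radius $\frac12$; for $b\in\{1,2,3\}\setminus\{a\}$ we have $|p_b-p_a/2|^2=1+\frac12+\frac14=\frac74$. For $\{a,b,c\}=\{1,2,3\}$ take center $-2p_c$ and radius $\sqrt3$: we have $|p_a+2p_c|^2=1-2+4=3$ and the same for $p_b$, while $p_4$ and $p_c$ are at distances $2$ and $3$.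

Keep the center $m$ and enlarge the radius from $t_0$ to $t\in(t_0,t_1]$, where $t_1$ is so close to $t_0$ that the closed disc of radius $t_1$ still omits the other two points. The expression \eqref{eq:rhoE} for the distance of $p_a$ and $p_b$ is continuous in $t\in[t_0,t_1]$, is less than $1$ for $t>t_0$, and equals $1$ at $t=t_0$, because $t_0^2-(p_a-m)\overline{(p_b-m)}=(p_b-p_a)\overline{(p_b-m)}$. So it takes every value between its value at $t_1$ and $1$. Let $s_0$ be the largest of the six values at $t_1$.
\end{proof}

Now fix the parameters. Choose $\delta\in(s_0,1)$ with $h^{-1}(\delta)>s_0$, put $x=H^{-1}(\delta)$, and use \eqref{eq:gap} to choose $r$ with $h^{-1}(\delta)<r<x$. By Lemma~\ref{lem:discs} choose discs $D_{ab}$ with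
\[
\rho_{D_{ab}}(p_a,p_b)=\delta\quad(a,b\le3),\qquad\rho_{D_{a4}}(p_a,p_4)=r\quad(a\le3).
\]
Give the six pairs distinct heights $w_{ab}\in\{1,\dots,6\}$. For $L>6$ let $\Delta=\{|w|<L\}$. By \eqref{eq:rhoE}, any two heights are at $\rho_\Delta$-distance at most $\varepsilon=5L/(L^2-36)$, which tends to $0$ as $L\to\infty$. Fix $L$ so large that $\varepsilon<1$ and, with $\delta'$ defined by $\operatorname{artanh}\delta'=\operatorname{artanh}\delta+2\operatorname{artanh}\varepsilon$,
\begin{equation}\label{eq:room}
h^{-1}(\delta')\le r,\qquad\operatorname{artanh}r+\operatorname{artanh}\varepsilon<\operatorname{artanh}x.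
\end{equation}
Let $X_a=\{p_a\}\times\Delta$ and $E_{ab}=D_{ab}\times\{w_{ab}\}$, and put
\[
V=X_1\cup X_2\cup X_3\cup E_{12}\cup E_{13}\cup E_{23},\qquad W=V\cup X_4\cup E_{14}\cup E_{24}\cup E_{34}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,font=\small]
\draw (-2,0) circle (1.8);
\draw[dashed] (0.5,0) circle (0.58);
\fill (-0.5,0.866) circle (1.3pt) node[left] {$p_1$};
\fill (-0.5,-0.866) circle (1.3pt) node[left] {$p_2$};
\fill (1,0) circle (1.3pt) node[left] {$p_3$};
\fill (0,0) circle (1.3pt) node[right] {$p_4$};
\node at (-2.3,0) {$D_{12}$};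
\node at (0.8,0.85) {$D_{34}$};
\begin{scope}[shift={(3.7,0)}]
\draw (120:1.7) -- node[left] {$E_{12}$} (240:1.7) -- node[below right] {$E_{23}$} (0:1.7) -- node[above right] {$E_{13}$} (120:1.7);
\draw[dashed] (0,0) -- (120:1.7) (0,0) -- (240:1.7) (0,0) -- (0:1.7);
\fill (120:1.7) circle (1.6pt) node[above] {$X_1$};
\fill (240:1.7) circle (1.6pt) node[below] {$X_2$};
\fill (0:1.7) circle (1.6pt) node[right] {$X_3$};
\fill (0,0) circle (1.6pt) node[above right] {$X_4$};
\end{scope}
\end{tikzpicture}
\caption{Left: the points $p_1,\dots,p_4$ in the $z$-plane and two of the six discs $D_{ab}$, each containing exactly two of the points. Right: how the ten discs of $W\subset\mathbb{C}^2$ meet. A vertex is a vertical disc $X_a$ over $p_a$, an edge is a horizontal disc $E_{ab}$ over $D_{ab}$, and each end of an edge is a node. The outer triangle is $V$; the dashed edges are $E_{14}$, $E_{24}$, $E_{34}$.}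
\label{fig:config}
\end{figure}

The discs $X_a$ are pairwise disjoint, the discs $E_{ab}$ are pairwise disjoint, and $X_c\cap E_{ab}$ is the single point $(p_c,w_{ab})$ if $c\in\{a,b\}$ and is empty otherwise; see Figure~\ref{fig:config}. Let $\Gamma$ be the union of the ten boundary circles and $U=\mathbb{C}^2\setminus\Gamma$. The circles do not meet $W$: a point of $\{p_a\}\times\partial\Delta$ has $|w|=L$, while $|w|<L$ on $W$; and a point of $\partial D_{ab}\times\{w_{ab}\}$ lies on no horizontal disc, since the heights are distinct, and on no vertical disc, since no $p_c$ lies on $\partial D_{ab}$. Each of the ten discs is therefore a closed submanifold of $U$, and $V$ and $W$ are connected analytic subvarieties of $U$.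

A scalar or vector-valued function on $W$ is holomorphic exactly when its restriction to each disc is holomorphic. Indeed, near a point on one disc only, extend the function to be independent of the other coordinate; near a node $(p,q)$ use $f(z,q)+f(p,w)-f(p,q)$. So $\mathcal{O}(W)$, the space of holomorphic functions on $W$, consists of the tuples of holomorphic functions on the discs that agree at the nodes; it is a closed subspace of a finite product of spaces $\mathcal{O}(\text{disc})$, hence a Fr\'echet space. The maximum principle holds in the form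
\begin{equation}\label{eq:max}
f\in\mathcal{O}(W),\ |f|\le1,\ |f(u)|=1\text{ for some }u\in W\ \Longrightarrow\ f\text{ is constant},
\end{equation}
since $f$ is a unimodular constant on a disc through $u$, then on every disc that meets this one, and so on. All of this holds for $V$ as well.

\subsection{A domain around $W$}
We want to apply Lemma~\ref{lem:cut} to $W$. There is no homogeneous expansion now, so the ambient set $\Omega$ and the family $\mathcal{F}$ come from general theorems. Recall that a reduced complex space is \emph{Stein} if its holomorphic functions separate points and, for each compact set $K$, the hull $\{u:|f(u)|\le\sup_K|f|\text{ for all holomorphic }f\}$ is compact; an open subset of $\mathbb{C}^n$ is Stein if and only if it is pseudoconvex.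

\begin{lemma}\label{lem:nbhd}
There is a pseudoconvex domain $G$ with $W\subset G\subset U$ such that $(G,W)$ is an np pair.
\end{lemma}

\begin{proof}
\emph{$W$ is Stein.} This follows from Narasimhan's theorem that a reduced complex space with Stein normalization is Stein; here is a direct argument. The coordinates separate points. A hull is closed in $W$, so if it is not compact it contains a sequence, which we may take in one of the ten discs, that converges to a boundary point $b$ of that disc. In the coordinate $\zeta$ of that disc let $\pi(\zeta)$ be a polynomial whose zeros are exactly the nodes on the disc. The function equal to $\pi(\zeta)/(\zeta-b)$ on this disc and to $0$ on the others is in $\mathcal{O}(W)$ and is unbounded on the sequence, whereas it must be bounded on the hull.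

\emph{The ambient set.} By Siu's theorem \cite{Siu}, every Stein subvariety of a complex space has a Stein neighborhood. So there is a pseudoconvex open set $\Omega$ with $W\subset\Omega\subset U$, and $W$ is an analytic subvariety of $\Omega$. By Cartan's Theorem B the restriction map $\mathcal{R}\colon\mathcal{O}(\Omega)\to\mathcal{O}(W)$ is onto.

\emph{The family.} An arbitrary choice of extensions need not be locally bounded, so we choose them continuously. Michael's selection theorem \cite{Michael} states that a map $g\mapsto\Sigma(g)$ from a metrizable space to the nonempty closed convex subsets of a Fr\'echet space has a continuous selection if it is lower semicontinuous, meaning that $\{g:\Sigma(g)\cap O\ne\emptyset\}$ is open for every open $O$. For $\Sigma(g)=\mathcal{R}^{-1}(g)$ this set is $\mathcal{R}(O)$, which is open by the open mapping theorem. So $\mathcal{R}$ has a continuous, possibly nonlinear, right inverse $\mathcal{E}$. Fix $p\in W$. The set $\mathcal{B}=\{g\in\mathcal{O}(W):|g|\le1,\ g(p)=0\}$ is compact by Montel's theorem on each disc. Hence $\mathcal{F}=\mathcal{E}(\mathcal{B})$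 is compact in $\mathcal{O}(\Omega)$, and in particular uniformly bounded on compact sets.

\emph{The domain.} Let $\Phi=\sup_{F\in\mathcal{F}}|F|$. For $u\in W$ we have $\Phi(u)=\sup_{g\in\mathcal{B}}|g(u)|$, and the supremum is attained by compactness. By \eqref{eq:max} and $g(p)=0$ it is less than $1$. So the connected set $W$ lies in one component $G$ of $\{\Phi<1\}$. Condition (i) of Lemma~\ref{lem:cut} is \eqref{eq:max}, and condition (ii) holds by the construction of $\mathcal{F}$.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:more}(2)}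
Let $G$ be as in Lemma~\ref{lem:nbhd}. Since $V$ is an analytic subvariety of $U$ contained in $G\subset U$, the pair $(G,V)$ is a Cartan pair.

\emph{$(G,V)$ is an np pair.} Let $f\in\mathcal{O}(V)$ be nonconstant with $\sup_V|f|=1$; then $f(V)\subset\mathbb{D}$ by \eqref{eq:max} for $V$. It suffices to extend $f$ to a holomorphic function $W\to\mathbb{D}$ and apply Lemma~\ref{lem:nbhd}. The new discs meet $V$ at the three points $(p_a,w_{a4})$; let $\zeta_a=f(p_a,w_{a4})$, $a=1,2,3$. Pass from $(p_a,w_{a4})$ to $(p_a,w_{ab})$ in $X_a$, then to $(p_b,w_{ab})$ in $E_{ab}$, then to $(p_b,w_{b4})$ in $X_b$. By (H3) the values of $f$ move by at most $\varepsilon$, $\delta$, $\varepsilon$, so $\rho(\zeta_a,\zeta_b)\le\delta'$ by (H1). Lemma~\ref{lem:jung} and the first inequality in \eqref{eq:room} give $c\in\mathbb{D}$ with $\rho(c,\zeta_a)\le r=\rho_{D_{a4}}(p_a,p_4)$ for all $a$. By (H4) there are holomorphic $g_a\colon D_{a4}\to\mathbb{D}$ with $g_a(p_a)=\zeta_a$ and $g_a(p_4)=c$. Set $f=c$ on $X_4$ and $f(z,w_{a4})=g_a(z)$ on $E_{a4}$. The definitions agree at the six new nodes, so this is the required extension.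

\emph{$(G,V)$ fails for $\mathcal{H}=\mathbb{C}^2$.} Define $g\colon V\to\mathbb{B}_2$ by $g=\xi_a$ on $X_a$ and, on $E_{ab}$, by a holomorphic map $D_{ab}\to\mathbb{B}_2$ with values $\xi_a$ at $p_a$ and $\xi_b$ at $p_b$; it exists by (H4), because $\rho(\xi_a,\xi_b)=H(x)=\delta=\rho_{D_{ab}}(p_a,p_b)$. Then $f=\langle\cdot,v\rangle g\colon V\to B(\mathbb{C}^2)$ is holomorphic and $\|f\|_V\le1$. Suppose that $F$ is a holomorphic extension to $G$ with $\|F\|_G=\|f\|_V$. By Lemma~\ref{lem:column}, $\tilde g=F(\cdot)v$ extends $g$ and maps $G$, and in particular $W$, into $\mathbb{B}_2$. Let $c=\tilde g(p_4,w_{14})$. For $a=1,2,3$, pass from $(p_4,w_{14})$ to $(p_4,w_{a4})$ in $X_4$ and then to $(p_a,w_{a4})$ in $E_{a4}$, where $\tilde g=\xi_a$. By (H3), (H1) and the second inequality in \eqref{eq:room},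
\[
\operatorname{artanh}\rho(c,\xi_a)\le\operatorname{artanh}\varepsilon+\operatorname{artanh}r<\operatorname{artanh}x .
\]
This contradicts Lemma~\ref{lem:ball}. Hence $(G,V)$ is an np pair in $\mathbb{C}^2$ that is not a complete np pair, and the proof of Theorem~\ref{thm:more} is complete. \qed

\begin{thebibliography}{9}

\bibitem{AKM}
Jim Agler, Lukasz Kosinski and John E. McCarthy, \emph{Complete Norm Preserving Extensions of Holomorphic Functions}, arXiv:2204.08521 (2022).

\bibitem{Michael}
Michael, Ann. of Math. \textbf{63} (1956).

\bibitem{Rudin}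
Rudin, \emph{Function Theory in the Unit Ball of $\mathbb{C}^n$}.

\bibitem{Siu}
Siu, Invent. Math. \textbf{38} (1976).

\end{thebibliography}
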